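# Orbits of a birational map on divisorial valuations, and the finiteness of its centralizer modulo powers

## 1. Prime divisors as points of a set on which $\mathrm{Bir}(X)$ acts

Let $\Bbbk$ be an algebraically closed field of characteristic $0$ and let $X$ be a smooth projective variety over $\Bbbk$, of dimension $n$. A birational map of $X$ does not act on the prime divisors of $X$, since it may contract some of them to smaller subvarieties. It does act on a larger set, and the proof turns on this action.

**Definition (the set $\mathcal V$).** $\mathcal V$ is the set of discrete valuations $\mathrm{ord}_W$ of the field $\Bbbk(X)$, where $W$ is a prime divisor on some normal projective variety birational to $X$ (a *model* of $\Bbbk(X)$).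

For $g\in\mathrm{Bir}(X)$ and $h\in\Bbbk(X)$ write $g^*h=h\circ g$, so that $(gg')^*=g'^*g^*$. For $v\in\mathcal V$ put
$$(gv)(h)=v(g^*h).$$
This is a left action: $(g(g'v))(h)=v(g'^*g^*h)=((gg')v)(h)$. It preserves $\mathcal V$: if $v(h)=\mathrm{ord}_W(h\circ\psi)$ for a prime divisor $W$ on a model $M$ identified with $X$ by $\psi:M\dashrightarrow X$, then $gv$ is the same divisor $W$ on the same $M$, with the identification $g\psi$.

**Definition (the set $\mathcal D$).** $\mathcal D\subset\mathcal V$ is the set of valuations $\mathrm{ord}_W$ with $W$ a prime divisor of $X$ itself. We write $W$ for $\mathrm{ord}_W$.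

**Centers.** Every $v\in\mathcal V$ has a *center* on $X$: the closure of the unique point $\xi\in X$ such that the valuation ring $\mathcal O_v$ dominates $\mathcal O_{X,\xi}$. If the center is a prime divisor $W$, then $\mathcal O_v$ dominates the discrete valuation ring $\mathcal O_{X,W}$, hence equals it, and $v=\mathrm{ord}_W$. So $v\in\mathcal D$ exactly when its center on $X$ has codimension $1$. For instance, let $E$ be the exceptional curve of the blow-up of the origin in $\mathbb A^2\subset\mathbb P^2$. For a polynomial $h$, $\mathrm{ord}_E(h)$ is the multiplicity of $h$ at the origin. Its center is the origin, so $\mathrm{ord}_E\in\mathcal V\setminus\mathcal D$.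

If $W\in\mathcal D$ and $g\in \mathrm{Bir}(X)$, then $g$ is defined at the generic point of $W$ ($X$ is normal and projective), and the center of $gW$ is $\overline{g(W)}$. Hence $gW\notin\mathcal D$ exactly when $g$ contracts $W$.

Any finite subset of $\mathcal V$ consists of prime divisors of one smooth projective model dominating $X$: dominate the models involved by one projective variety and resolve its singularities (Hironaka). Over the generic point of a prime divisor of a normal model, such a dominating morphism is an isomorphism, so the divisor survives as its strict transform.

Call two subsets of $\mathcal V$ **commensurate** if their symmetric difference is finite.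

**Lemma 1.** For every $g\in\mathrm{Bir}(X)$ the set $\{W\in\mathcal D: gW\notin\mathcal D\}$ is finite, and $g\mathcal D$ is commensurate to $\mathcal D$.

*Proof.* Let $g$ restrict to an isomorphism $U\to V$ of nonempty open subsets of $X$. If $W\in\mathcal D$ meets $U$, then $gW=\overline{g(W\cap U)}\in\mathcal D$. Only finitely many prime divisors are disjoint from $U$. This gives the first claim. Next, $g\mathcal D\setminus\mathcal D=g\{W\in\mathcal D:gW\notin\mathcal D\}$ and $\mathcal D\setminus g\mathcal D=\{W\in\mathcal D:g^{-1}W\notin\mathcal D\}$ are both finite. $\square$

Now fix $f\in\mathrm{Bir}(X)$. "Orbit" will always mean an orbit of $\langle f\rangle$ in $\mathcal V$. Let $\partial$ be the set of $v\in\mathcal V$ such that exactly one of $v,fv$ lies in $\mathcal D$.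

**Lemma 2.**
(a) $\partial$ is finite. An orbit not meeting $\partial$ is contained in $\mathcal D$ or disjoint from $\mathcal D$; so all but finitely many orbits are of one of these two kinds.
(b) For an infinite orbit $O$, exactly one of the following holds: $O\cap\mathcal D$ is finite; $O\setminus\mathcal D$ is finite ("$O\cap\mathcal D$ is cofinite"); or, for $v\in O$, exactly one of the two conditions "$f^kv\in\mathcal D$ for all $k\gg0$" and "$f^kv\in\mathcal D$ for all $k\ll0$" holds, while $f^kv\notin\mathcal D$ for all large $|k|$ at the other end.
(c) Only finitely many orbits are of the third kind.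

*Proof.* If $v\in\partial$, either $v\in\mathcal D$ and $fv\notin\mathcal D$, or $fv\in\mathcal D\setminus f\mathcal D$; both leave finitely many choices by Lemma 1. Along an orbit, membership in $\mathcal D$ changes only at elements of $\partial$; this gives (a). Let $O=\{f^kv\}_{k\in\mathbb Z}$ be infinite. Since $\partial$ is finite, membership of $f^kv$ in $\mathcal D$ is constant for $k\gg0$ and constant for $k\ll0$; the three cases are "both ends out", "both ends in", "exactly one end in". An orbit of the third kind meets $\partial$; this gives (c). $\square$

**Definition.** An infinite orbit of the third kind is called **transverse**. Let $O_1,\dots,O_r$ be the transverse orbits, and $\mathcal O=O_1\cup\dots\cup O_r$.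

**Example 1 (no transverse orbit).** Let $X=\mathbb P^2$ and $f(x,y)=(x^2y,xy)$, an automorphism of the torus $\mathbb G_m^2$. Prime divisors of $\mathbb P^2$ meeting the torus stay among themselves under $f^{\pm1}$. The other three are monomial valuations: for primitive $(a,b)\in\mathbb Z^2$ let $v_{a,b}$ take the value $\min(ai+bj)$ over the monomials $x^iy^j$ that occur. The lines $x=0$, $y=0$ and the line at infinity are $v_{1,0}$, $v_{0,1}$, $v_{-1,-1}$. Since $v_{a,b}(x^2y)=2a+b$ and $v_{a,b}(xy)=a+b$, $f$ acts on the vectors $(a,b)$ by $\begin{pmatrix}2&1\\1&1\end{pmatrix}$, whose eigenvalues $(3\pm\sqrt5)/2$ are not roots of unity. So the orbits of the three lines are infinite and meet $\mathcal D$ in at most three elements. No orbit is transverse.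

**Example 2 (a transverse orbit).** Let $X=\mathbb P^2$, $N\ge1$, and
$$f(x,y)=(y,\;x(1+y^N)),\qquad f^{-1}(u,w)=\Bigl(\frac{w}{1+u^N},\,u\Bigr).\tag{1}$$
Fix $\varepsilon$ with $\varepsilon^N=-1$ and let $v$ be the order along $\{y=\varepsilon\}$. I claim that
$$f^kv\in\mathcal D\iff k\le0.\tag{2}$$
*Forward.* The map $f$ is a morphism $\mathbb A^2\to\mathbb A^2$ and sends $\{y=\varepsilon\}$ to the point $(\varepsilon,0)$. So for $k\ge1$ the center of $f^kv$ is a point of $\mathbb A^2$, and $f^kv\notin\mathcal D$.

*Backward.* The map $f$ restricts to an isomorphism $\{1+y^N\ne0\}\to\{1+u^N\neq0\}$. So if $B\subset\mathbb A^2$ is a curve other than the lines $\{x=\varepsilon'\}$ with $\varepsilon'^N=-1$ (here $x$ is the first coordinate, called $u$ on the target), then the valuation $f^{-1}B$ is again a curve of $\mathbb A^2$. Suppose that $f^{-k}v$ is a curve of $\mathbb A^2$ for some $k\ge0$; we show it is not such a line. If it were $\{x=\varepsilon'\}$, then $f^k$ would map this line onto a dense subset of $\{y=\varepsilon\}$. Parametrize the line by $s\mapsto(\varepsilon',s)$. Its image under $f^k$ is parametrized by $(q_k,q_{k+1})$ with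
$$q_0=\varepsilon',\quad q_1=s,\quad q_{j+1}=q_{j-1}(1+q_j^N)\quad(j\ge1).$$
As $q_0\ne0$ and $\deg q_1=1$, induction gives $\deg q_{j+1}=N\deg q_j+\deg q_{j-1}\ge1$ for $j\ge1$. So $q_{k+1}$ is not constant for any $k\ge 0$, a contradiction. Hence $f^{-k-1}v$ is a curve of $\mathbb A^2$, and induction from $v$ itself proves (2).

By (2) the orbit of $v$ is infinite (if $f^kv=v$ with $k\ge1$, then $f^kv\in\mathcal D$) and transverse. For $N=1$, $\varepsilon=-1$, one finds by hand $f^{-1}v=\{x(1+y)=-1\}$ and $f^{-2}v=\{xy=-1\}$: the second coordinate of $f^2$ is $y(1+x+xy)$, the equation $y(1+x+xy)=-1$ reads $(1+y)(1+xy)=0$, and the factor $1+y$ belongs to the line that $f$ contracts.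

## 2. The centralizer of $f$ and its torsion subgroups

The orbits will be used to study $cent(f)$, the centralizer of $f$ in $\mathrm{Bir}(X)$: an element commuting with $f$ permutes the orbits of $f$.

**Definition.** A *pseudo-automorphism* of a variety $Y$ is a birational transformation of $Y$ that restricts to an isomorphism between open subsets whose complements have codimension at least $2$. An element $f\in\mathrm{Bir}(X)$ is **pseudo-regularizable in codimension $1$** (below: pseudo-regularizable) if there are a variety $Y$ and a birational map $\varphi:Y\dashrightarrow X$ such that $\varphi^{-1}f\varphi$ is a pseudo-automorphism of $Y$.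

The map of Example 1 is pseudo-regularizable, with $Y=\mathbb G_m^2$. Section 3 shows that the map of Example 2 is not.

**Definition.** For a dominant rational map $\pi:X\dashrightarrow Y$, $f$ **permutes the fibers of $\pi$** if $\pi f=\phi\pi$ for some $\phi\in\mathrm{Bir}(Y)$; equivalently, $f^*$ maps the subfield $\pi^*\Bbbk(Y)\subset\Bbbk(X)$ onto itself.

For instance, $(x,y)\mapsto(x+1,y)$ permutes the fibers of $y$. It commutes with all $(x,y)\mapsto(x,\zeta y)$, $\zeta$ a root of unity, so its centralizer contains an infinite torsion group (a group all of whose elements have finite order). The hypotheses below exclude this map.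

A theorem of Lonjou–Urech says: if $X$ is a variety over $\Bbbk$ and $f\in\mathrm{Bir}(X)$ is not pseudo-regularizable in codimension $1$, then either $f$ permutes the fibers of a rational map $X\dashrightarrow Y$ with $0<\dim Y<\dim X$, or $cent(f)$ contains as a finite index subgroup $\langle f\rangle\times H$, where $H\subset\mathrm{Bir}(X)$ is a torsion subgroup. In the second case, must $H$ be finite? The question comes from Anne Lonjou, "Survey on Cremona groups from a median geometric point of view", arXiv:2510.10838 (2025). For $X=\mathbb P^2$, results of Blanc–Cantat give the answer: an $f$ that is not pseudo-regularizable and does not permute the fibers of a rational map induces a loxodromic isometry of the infinite-dimensional hyperbolic space $\mathbb H^\infty$, and for such $f$ the group $\langle f\rangle$ has finite index in $cent(f)$. In dimension $\le1$ no $f$ satisfies the hypotheses, because every birational map is an automorphism of the smooth projective model.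

The answer is yes in every dimension, and the proof does not use the Lonjou–Urech theorem.

**Main Theorem.** Let $X$ be a variety over an algebraically closed field $\Bbbk$ of characteristic $0$. Let $f\in\mathrm{Bir}(X)$ be not pseudo-regularizable in codimension $1$ and permute the fibers of no rational map $X\dashrightarrow Y$ with $0<\dim Y<\dim X$. Then $\langle f\rangle\cong\mathbb Z$ has finite index in $cent(f)$. Consequently every torsion subgroup $H\subset cent(f)$ is finite, with $|H|\le[cent(f):\langle f\rangle]$.

The last sentence follows from the rest: $f$ has infinite order, so $H\cap\langle f\rangle=1$, and $H$ injects into the quotient $cent(f)/\langle f\rangle$ by the central subgroup $\langle f\rangle$.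

The hypotheses depend only on the field $\Bbbk(X)$ and on $f^*$. By Hironaka we may therefore assume $X$ smooth projective, as in Section 1.

## 3. Pseudo-regularizability means that no orbit is transverse

This section turns the first hypothesis on $f$ into the existence of a transverse orbit.

**Proposition 3.** For $f\in\mathrm{Bir}(X)$ the following are equivalent: (i) $f$ is pseudo-regularizable; (ii) there is $\mathcal D'\subset\mathcal V$ commensurate to $\mathcal D$ with $f\mathcal D'=\mathcal D'$; (iii) $f$ has no transverse orbit.

*Proof.* **(iii)⇒(ii): correct finitely many orbits.** Let $\mathcal D'$ be the union of all orbits contained in $\mathcal D$ and all infinite orbits $O$ with $O\cap\mathcal D$ cofinite in $O$. It is $f$-invariant. An element of $\mathcal D\setminus\mathcal D'$ lies in a finite orbit not contained in $\mathcal D$, or in an infinite orbit meeting $\mathcal D$ in a finite nonempty set. An element of $\mathcal D'\setminus\mathcal D$ lies in an infinite orbit that is not contained in $\mathcal D$ and misses it in a finite set. All these orbits meet both $\mathcal D$ and its complement, so they meet $\partial$; there are finitely many of them,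 and each contributes finitely many elements.

**(ii)⇒(i): build the model $Y$ whose prime divisors are $\mathcal D'$.** Choose a smooth projective model $X'\to X$ on which all elements of the finite set $\mathcal D'\setminus\mathcal D$ are divisors. The prime divisors of $X'$ are the elements of $\mathcal D$ (strict transforms) and finitely many exceptional ones. So $\mathcal D'$ is contained in the set of prime divisors of $X'$, with finite complement. Let $Y\subset X'$ be the open complement of the finitely many prime divisors of $X'$ not in $\mathcal D'$. Then $\mathcal D'$ is exactly the set of prime divisors of $Y$.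

Let $\eta$ be a codimension-one point of $Y$, with valuation $v\in\mathcal D'$. Then $fv\in\mathcal D'$ belongs to a codimension-one point $\eta'$ of $Y$. Since $(fv)(h)=v(f^*h)$, $f^*$ maps $\mathcal O_{Y,\eta'}$ isomorphically onto $\mathcal O_{Y,\eta}$. So $f$ is defined at $\eta$, sends it to $\eta'$, and is a local isomorphism there. Let $U\subset Y$ be the set of points at which $f$ is defined as a map to $Y$ and is a local isomorphism. It is open, and it contains all codimension-one points, so $Y\setminus U$ has codimension at least $2$. If two points of $U$ have the same image $y$, their local rings, as subrings of the function field, both equal $f^*\mathcal O_{Y,y}$; on a separated integral scheme such points coincide. So $f|_U$ is an injective local isomorphism, that is, an open immersion. Its image contains all codimension-one points because $f\mathcal D'=\mathcal D'$, so the complement of the image also has codimension at least $2$. Thus $f$ is a pseudo-automorphism of $Y$.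

**(i)⇒(ii): read off the divisors of a good model.** Let $f$ be a pseudo-automorphism of $Y$, an isomorphism $U\to V$ with complements of codimension at least $2$. It lifts to an isomorphism between the preimages of $U$ and $V$ in the normalization of $Y$; their complements still have codimension at least $2$ because normalization is finite. So we may take $Y$ normal. Let $\mathcal D'$ be the set of valuations of prime divisors of $Y$. It lies in $\mathcal V$: for a prime divisor $E$, take an affine open $Y_0\subset Y$ meeting $E$, its closure in a projective space, and the normalization of this closure, which contains $Y_0$ as an open subset since $Y_0$ is normal. As $U$ and $V$ contain all codimension-one points, $f\mathcal D'=\mathcal D'$. Finally $Y$ and $X$ contain isomorphic nonempty open subsets, and outside these each has only finitely many prime divisors. So $\mathcal D'$ is commensurate to $\mathcal D$.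

**(ii)⇒(iii): an invariant set cannot cut an orbit.** Let $O$ be transverse. Then $O\cap\mathcal D'$ is an $f$-invariant subset of one orbit, so it is $\emptyset$ or $O$. But it is commensurate to $O\cap\mathcal D$, which is infinite with infinite complement in $O$. This is a contradiction. $\square$

In particular, by (2), the map (1) is not pseudo-regularizable.

**From now on $f$ satisfies the hypotheses of the Main Theorem.** By Proposition 3, $r\ge1$; since transverse orbits are infinite, $f$ has infinite order.

## 4. The splitting $C=\langle f\rangle\times K$

The purpose of this section is to split $\langle f\rangle$ off as a direct factor, at the price of a finite index.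

**Lemma 4.** The group $cent(f)$ permutes the transverse orbits, and it permutes the infinite orbits $O$ with $O\cap\mathcal D$ cofinite in $O$.

*Proof.* Let $g\in cent(f)$ and let $O$ be an orbit. Since $g(f^kv)=f^k(gv)$, $gO$ is an orbit and $g:O\to gO$ is a bijection commuting with $f$. Moreover $gO\cap\mathcal D=g(O\cap g^{-1}\mathcal D)$, and $O\cap g^{-1}\mathcal D$ is commensurate to $O\cap\mathcal D$ by Lemma 1. Both kinds of orbit are defined by conditions that are invariant under commensurability and under bijections commuting with $f$. $\square$

Let $C\subset cent(f)$ be the stabilizer of $O_1$; its index is at most $r$. Fix $v\in O_1$. For $g\in C$ we have $gv=f^mv$ for a unique $m\in\mathbb Z$, and then $g(f^kv)=f^kgv=f^m(f^kv)$ for all $k$. So $g$ acts on all of $O_1$ as $f^m$. Put $\tau(g)=m$. This is a homomorphism $\tau:C\to\mathbb Z$ with $\tau(f)=1$. Let $K=\ker\tau$, the subgroup fixing every element of $O_1$. As $f$ is central in $C$, $g=f^{\tau(g)}\cdot f^{-\tau(g)}g$, and $\langle f\rangle\cap K=1$,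
$$C=\langle f\rangle\times K,\qquad[cent(f):C]\le r.\tag{3}$$
So **it remains to prove that $K$ is finite.** What we know about $K$: it fixes, as valuations, all elements of
$$I=\mathcal D\cap O_1,$$
an infinite set of prime divisors of $X$.

## 5. Invariant functions and the Picard group

Now we extract what the absence of an invariant fibration gives, in the two forms used later.

**Lemma 5.** (a) $n\ge2$. (b) There is no nonconstant $h\in\Bbbk(X)$ with $f^*h\in\Bbbk^*h$. (c) If $G\subset cent(f)$ is a subgroup and $L=\Bbbk(X)^G$, then $L=\Bbbk$ or $G$ is finite.

*Proof.* (a) In dimension $\le1$, $f$ would be an automorphism of $X$, hence pseudo-regularizable. (b) If $f^*h=ch$, then $f^*$ maps $\Bbbk(h)$ onto itself, so $f$ permutes the fibers of $h:X\dashrightarrow\mathbb P^1$; as $0<1<n$, this is excluded. (c) For $h\in L$ and $g\in G$, $g^*(f^*h)=f^*(g^*h)=f^*h$; the same holds for $f^{-1}$, so $f^*L=L$. The field $L$ is finitely generated over $\Bbbk$, as a subfield of the finitely generated extension $\Bbbk(X)$. So $L=\Bbbk(Y)$ for a projective variety $Y$, and $f$ permutes the fibers of $X\dashrightarrow Y$. By hypothesis the transcendence degree of $L$ is $0$ or $n$.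 If it is $0$, then $L=\Bbbk$ because $\Bbbk$ is algebraically closed. If it is $n$, then $\Bbbk(X)/L$ is finite, and $G$ acts faithfully on $\Bbbk(X)$ by $L$-automorphisms, so it is finite. $\square$

So to bound a group inside $cent(f)$ it suffices to give it a common nonconstant invariant function. The following facts supply many functions with prescribed divisors.

**Lemma 6.** $\mathrm{Pic}(X)$ is finitely generated.

*Proof.* Let $a:X\to A$ be the Albanese morphism and suppose $A\neq0$. A rational map from a smooth variety to an abelian variety is a morphism, so $a f$ is a morphism $X\to A$, and by the universal property $af=\alpha a$ for a unique morphism $\alpha:A\to A$. Likewise $af^{-1}=\beta a$; then $\alpha\beta a=\alpha af^{-1}=a$, so $\alpha\beta=\mathrm{id}$ by uniqueness, and similarly $\beta\alpha=\mathrm{id}$. So $\alpha$ is an automorphism of the variety $A$. Let $Z=a(X)$, a closed subvariety. The image of $af=\alpha a$ is $\alpha(Z)$; since $f$ is birational, it is also dense in $Z$; so $\alpha(Z)=Z$. The set $Z$ generates $A\ne0$, so $\dim Z>0$. As $f$ permutes the fibers of $a:X\to Z$, the hypothesis forces $\dim Z=n$.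

Then $\Bbbk(X)/\Bbbk(Z)$ is finite. Let $X'\to Z$ be the normalization of $Z$ in $\Bbbk(X)$. It is finite over $Z$, so $X'$ is a projective model of $\Bbbk(X)$. The automorphism $f^*$ of $\Bbbk(X)$ restricts to $(\alpha|_Z)^*$ on $\Bbbk(Z)$. Hence for each affine open $Z_0\subset Z$ it maps the integral closure of $\mathcal O(Z_0)$ in $\Bbbk(X)$ isomorphically onto that of $\mathcal O(\alpha^{-1}(Z_0))$. So $f$ induces an automorphism of $X'$, and it is pseudo-regularizable: a contradiction.

Thus $A=0$. Then $\mathrm{Pic}^0(X)$, dual to $A$, is $0$, and $\mathrm{Pic}(X)=NS(X)$ is finitely generated by the Néron–Severi theorem. $\square$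

**Lemma 7.** Let $(B_i)_{i\in J}$ be an infinite family of nonzero effective divisors on $X$, no two having a common component, and let $U=\{h\in\Bbbk(X)^*:\mathrm{div}_X(h)\in\bigoplus_i\mathbb ZB_i\}$. Then $U/\Bbbk^*$ is free abelian of infinite rank. For every finite $S\subset\mathcal V$, so is the image in $U/\Bbbk^*$ of $\{h\in U:w(h)=0\text{ for all }w\in S\}$.

*Proof.* Since $\mathcal O(X)^*=\Bbbk^*$, taking divisors identifies $U/\Bbbk^*$ with the kernel of $\bigoplus_i\mathbb ZB_i\to\mathrm{Pic}(X)$. It is a subgroup of a free abelian group, hence free. The source has infinite rank and the target is finitely generated, so the kernel has infinite rank. Elements of $\mathcal V$ vanish on $\Bbbk^*$, so the second group is the kernel of a homomorphism $U/\Bbbk^*\to\mathbb Z^S$, and the same reasoning applies. $\square$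

## 6. Each element of $K$ has finite order, and why this does not yet bound $K$

Since $K$ fixes all divisors in $I$, the sensible first attempt is to look at functions $h$ with divisor supported on $I$: for $g\in K$, $g^*h$ should have the same divisor as $h$.

**Proposition 8.** Every element of $K$ has finite order.

*Proof.* **Step 1: eigenfunctions of one element $g$.** Let $g\in K$, and let $U$ be the group of Lemma 7 for the family $I$. Let $U_g\subset U$ be the subgroup of those $h$ with $(gW)(h)=0$ for the finitely many $W\in\mathcal D$ such that $gW\notin\mathcal D$. Let $h\in U_g$, $W\in\mathcal D$. We compare $\mathrm{ord}_W(g^*h)=(gW)(h)$ with $\mathrm{ord}_W(h)$.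

- If $W\in I$, then $gW=W$ and the two are equal.
- If $W\notin I$ and $gW\in\mathcal D$, then $gW\notin I$: otherwise $gW$ would be fixed by $g$, giving $gW=W\in I$. Since $\mathrm{div}_X(h)$ is supported on $I$, both orders are $0$.
- If $gW\notin\mathcal D$, then $W\notin I$, so $\mathrm{ord}_W(h)=0$; and $(gW)(h)=0$ because $h\in U_g$.

So $g^*h/h\in\mathcal O(X)^*=\Bbbk^*$, i.e. $g^*h=\chi(h)h$, and $\chi:U_g\to\Bbbk^*$ is a homomorphism trivial on $\Bbbk^*$.

**Step 2: find an invariant function.** Suppose $\chi$ were injective on $U_g/\Bbbk^*$. By Lemma 7 choose $h_0,\dots,h_n\in U_g$ independent in $U_g/\Bbbk^*$. Distinct monomials in the $h_i$ have distinct classes in $U_g/\Bbbk^*$, so they are eigenvectors of $g^*$ with pairwise distinct eigenvalues, hence linearly independent over $\Bbbk$. So $h_0,\dots,h_n$ are algebraically independent, contradicting $\mathrm{trdeg}\,\Bbbk(X)=n$. Hence there is a nonconstant $h\in U_g$ with $g^*h=h$. By Lemma 5(c) applied to $G=\langle g\rangle$, $\langle g\rangle$ is finite. $\square$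

One would like to run the same argument for all of $K$ at once. It breaks at the choice of $U_g$. The function $h$ had to have order $0$ along the finite set $g\mathcal D\setminus\mathcal D$, which depends on $g$. If $K$ is infinite, nothing so far prevents $\bigcup_{g\in K}(g\mathcal D\setminus\mathcal D)$ from being infinite, and then Lemma 7 no longer yields a nonconstant $h$ that works for every $g$. Torsion alone does not help either: the group of all $(x_1,\dots,x_n)\mapsto(\zeta x_1,x_2,\dots,x_n)$, $\zeta$ a root of unity, is an infinite torsion subgroup of $\mathrm{Bir}(\mathbb P^n)$.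

The way past this is to replace $\mathcal D$ by one commensurate set $\mathcal D_1\supset I$ that a finite index subgroup of $K$ preserves *exactly*. Then a single finite condition on $h$, namely order $0$ along $\mathcal D_1\setminus\mathcal D$, serves all group elements. The price is that $g^*h/h$ is controlled only along $\mathcal D_1$, so it may still have zeros and poles along the finite set $\mathcal D\setminus\mathcal D_1$. This error lives in a free abelian group of finite rank, and there the torsion property of Proposition 8 suffices to remove it.

## 7. A set of divisors preserved by a finite index subgroup of $K$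

The candidate for $\mathcal D_1$ is the part of $\mathcal V$ made of orbits lying essentially in $\mathcal D$, plus the transverse part. Elements of $\mathcal D$ with finite orbit are not covered by it, so we first show that these are few.

**Proposition 9.** Only finitely many elements of $\mathcal D$ have a finite $f$-orbit.

*Proof.* Suppose not. Then infinitely many finite orbits meet $\mathcal D$, and by Lemma 2(a) infinitely many finite orbits $Q$ are contained in $\mathcal D$. Put $B_Q=\sum_{W\in Q}W$ and let $U$ be the group of Lemma 7 for the family of these $B_Q$. By Lemma 7 there is a nonconstant $h\in U$ with $(fW)(h)=0$ for the finitely many $W\in\mathcal D$ with $fW\notin\mathcal D$. Let $W\in\mathcal D$; recall $\mathrm{ord}_W(f^*h)=(fW)(h)$. If $W$ lies in one of the $Q$, so does $fW$ (in the same $Q$), and $\mathrm{ord}_W(h)=(fW)(h)$ is the coefficient of $B_Q$ in $\mathrm{div}_X(h)$. If $W$ lies in none of the $Q$, then $\mathrm{ord}_W(h)=0$; in that case either $fW\in\mathcal D$ lies in none of the $Q$ and $(fW)(h)=0$, or $fW\notin\mathcal D$ and $(fW)(h)=0$ by the choice of $h$. So $f^*h/h\in\mathcal O(X)^*=\Bbbk^*$, contradicting Lemma 5(b). $\square$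

Let $\mathcal D_0$ be the union of all infinite orbits $O$ with $O\cap\mathcal D$ cofinite in $O$, and put
$$\mathcal D_1=\mathcal D_0\cup(\mathcal D\cap\mathcal O).$$
Let $K_1\subset K$ be the subgroup preserving each of $O_1,\dots,O_r$. By Lemma 4, $K$ permutes these finitely many orbits, so $K_1$ has finite index in $K$.

**Proposition 10.** The set $\mathcal D_1$ contains $I$ and is commensurate to $\mathcal D$, and $gw\in\mathcal D_1$ for $g\in K_1$, $w\in\mathcal D_1$. Moreover $K_1$ fixes every element of $\mathcal O$.

*Proof.* **Step 1: commensurability.** By definition $\mathcal D_0\cap\mathcal O=\emptyset$ and $I\subset\mathcal D\cap\mathcal O\subset \mathcal D_1$. It suffices that $\mathcal D_0$ and $\mathcal D\setminus\mathcal O$ differ by a finite set. The difference consists of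

- the elements of $\mathcal D$ with finite orbit, finitely many by Proposition 9;
- the elements of $\mathcal D$ in infinite orbits meeting $\mathcal D$ in a finite set; such orbits meet $\partial$, so there are finitely many of them, each contributing finitely many elements;
- the elements outside $\mathcal D$ of the orbits in $\mathcal D_0$; only finitely many of these orbits are not contained in $\mathcal D$, and each misses $\mathcal D$ in finitely many elements.

**Step 2: $K_1$ fixes $\mathcal O$ pointwise.** Let $g\in K_1$. On $O_i$ it commutes with $f$, so as in Section 4 it acts there as a power $f^m$. By Proposition 8, $g$ has finite order, whereas $f^m$ acts on the infinite orbit $O_i$ with infinite order unless $m=0$. So $g$ acts trivially on $O_i$.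

**Step 3: invariance.** $\mathcal D_0$ is invariant under $cent(f)$ by Lemma 4, and $\mathcal D\cap\mathcal O$ is fixed pointwise by $K_1$ by Step 2. $\square$

## 8. A common semi-invariant function and the finiteness of $K$

**Step 1: the error group $\Gamma$.** The quotients $g^*h/h$ will lie in the following group, so we study how $K_1$ acts on it. Put
$$\Gamma=\{u\in\Bbbk(X)^*:w(u)=0\text{ for all }w\in\mathcal D_1\}.$$
For $g\in K_1$, $w\in\mathcal D_1$ and $u\in\Gamma$, $w(g^*u)=(gw)(u)=0$, so $\Gamma$ is stable under $K_1$. If $u\in\Gamma$, then $\mathrm{div}_X(u)$ is supported on the finite set $\mathcal D\setminus\mathcal D_1$. So $\Gamma/\Bbbk^*$ embeds in $\mathbb Z^{\mathcal D\setminus\mathcal D_1}$ and is free of some finite rank $s$.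

**Step 2: make the action on $\Gamma/\Bbbk^*$ trivial.** The group $K_1$ acts on $\Gamma/\Bbbk^*$ by $u\mapsto(g^{-1})^*u$. Since $K_1$ is a torsion group (Proposition 8), its image in $GL_s(\mathbb Z)$ is a torsion group. By Minkowski, the kernel of $GL_s(\mathbb Z)\to GL_s(\mathbb Z/3)$ is torsion-free. Indeed, suppose $A$ in the kernel has prime order $p$. Write $A=1+3^mB$ with $m\ge1$ and $B\not\equiv0$ mod $3$, and expand $A^p=1$. If $p\ne3$, reduction modulo $3^{m+1}$ gives $p\,3^mB\equiv0$. If $p=3$, we have $3^{m+1}B+3^{2m+1}B^2+3^{3m}B^3=0$, and reduction modulo $3^{m+2}$ gives $3^{m+1}B\equiv0$. In both cases $B\equiv0$ mod $3$, a contradiction. So the image of $K_1$ injects into the finite group $GL_s(\mathbb Z/3)$ and is finite. Let $K_2\subset K_1$ be the finite index subgroup acting trivially on $\Gamma/\Bbbk^*$.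

**Step 3: one function for all of $K_1$.** We want a nonconstant $h$ with $g^*h/h\in\Gamma$ for all $g\in K_1$. By Lemma 7 for the family $I$, there is a nonconstant $h$ with $\mathrm{div}_X(h)$ supported on $I$ and $w(h)=0$ for all $w$ in the finite set $\mathcal D_1\setminus\mathcal D$. Then $w(h)=0$ for all $w\in\mathcal D_1\setminus I$. Let $g\in K_1$ and $w\in\mathcal D_1$. If $w\in I$, then $w(g^*h)=(gw)(h)=w(h)$. If $w\in\mathcal D_1\setminus I$, then $gw\in\mathcal D_1\setminus I$, since $g$ preserves $\mathcal D_1$ and fixes $I$ pointwise; so $w(g^*h)=(gw)(h)=0=w(h)$. Hence
$$c(g):=g^*h/h\in\Gamma\qquad(g\in K_1).$$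

**Step 4: the error is constant.** For $g,g'\in K_2$,
$$c(gg')=\frac{g'^*(g^*h)}{h}=\frac{g'^*(c(g)\,h)}{h}=g'^*(c(g))\,c(g')\equiv c(g)\,c(g')\pmod{\Bbbk^*},$$
because $g'$ acts trivially on $\Gamma/\Bbbk^*$. So $c$ induces a homomorphism from the torsion group $K_2$ to the torsion-free group $\Gamma/\Bbbk^*$, which must be trivial. That is,
$$g^*h=\chi(g)h,\qquad\chi(g)\in\Bbbk^*,\qquad\text{for all }g\in K_2.\tag{4}$$

**Step 5: use $f$ to make the semi-invariant invariant.** Since $f$ commutes with $K_2$, (4) gives $g^*(f^*h)=f^*(g^*h)=\chi(g)f^*h$. So $u=f^*h/h$ lies in $L=\Bbbk(X)^{K_2}$. If $L=\Bbbk$, then $f^*h=uh$ with $u\in\Bbbk^*$ and $h$ nonconstant, contradicting Lemma 5(b). So $L\ne\Bbbk$, and Lemma 5(c) shows that $K_2$ is finite. As $K_2$ has finite index in $K_1$ and $K_1$ in $K$, the group $K$ is finite. By (3),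
$$[cent(f):\langle f\rangle]\le r\,|K|<\infty .$$
This proves the Main Theorem. $\blacksquare$

## 9. The structure of $cent(f)$ and the number of transverse orbits

The number $r$ does not depend on the smooth projective model: two models have commensurate sets of prime divisors, and transversality of an orbit depends only on $\mathcal D$ up to a finite set.

**Theorem 2.** Let $f$ be as in the Main Theorem, and let $r\ge1$ be the number of transverse $f$-orbits, computed on any smooth projective model $X$. It is at most the number of hypersurfaces of $X$ contracted by $f$ plus the number contracted by $f^{-1}$.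

1. The torsion elements of $cent(f)$ form a finite normal subgroup $T$, and $cent(f)=T\rtimes\langle g_0\rangle$ with $g_0$ of infinite order. Every torsion subgroup of $cent(f)$ lies in $T$. The normalizer of $\langle f\rangle$ in $\mathrm{Bir}(X)$ is also virtually $\langle f\rangle$.
2. $f\in Tg_0^{e}$ with $1\le|e|\le r$. In particular, if $g^m=f$ with $g\in\mathrm{Bir}(X)$ and $m\ge1$, then $m\le r$.
3. $T$ has a subgroup $K$ of index $\le r$ that fixes every valuation in a transverse orbit $O_1$. For every $v\in O_1$, $K$ acts faithfully on the residue field of $v$; i.e. $K$ embeds in $\mathrm{Bir}(E)$ for every hypersurface $E$ of $X$ in $O_1$.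
4. No bound on $|T|$ exists in terms of $X$ alone: for $X=\mathbb P^2_{\mathbb C}$ and every $N\ge1$ there is such an $f$ with $cent(f)\supset\mathbb Z/N$.

*Proof of the bound on $r$.* A transverse orbit passes from $\mathcal D$ to its complement (in one of the two directions), so it contains some $W\in\mathcal D$ with $fW\notin\mathcal D$ or $f^{-1}W\notin\mathcal D$. By Section 1 such a $W$ is contracted by $f$, respectively by $f^{-1}$. Different orbits give different $W$.

*Proof of (1).* Let $G=cent(f)$. The aim is to pass to the abelianization. The subgroup $\langle f\rangle\cong\mathbb Z$ is central of finite index, so $[G,G]$ is finite by Schur's theorem, and $G$ is finitely generated. Since $\langle f\rangle$ is torsion-free, $\langle f\rangle\cap[G,G]=1$. So $G/[G,G]$ is a finitely generated abelian group with an infinite cyclic subgroup of finite index, hence of rank $1$. Let $T$ be the preimage in $G$ of its torsion subgroup. Then $T$ is finite, so its elements are torsion; and a torsion element of $G$ maps to a torsion element of $G/[G,G]$, so it lies in $T$. Thus $T$ is the set of torsion elements; it is normal and contains every torsion subgroup. The quotient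 $G/T$ is finitely generated, torsion-free abelian of rank $1$, so $G/T\cong\mathbb Z$. Lifting a generator to $g_0\in G$ splits the extension. Finally, conjugation gives a homomorphism from the normalizer of $\langle f\rangle$ to $\mathrm{Aut}(\langle f\rangle)=\{\pm1\}$ with kernel $G$; so $G$ has index at most $2$ in the normalizer, and $\langle f\rangle$ has finite index in it.

*Proof of (2), and of the index in (3).* With $C=\langle f\rangle\times K$ as in (3) of Section 4, $[G:C]\le r$. Since $K$ is finite, the torsion elements of $C$ are those of $K$, so $T\cap C=K$. Hence $T/K$ injects into $G/C$, and $[T:K]\le r$. Write $e\in\mathbb Z$ for the image of $f$ in $G/T\cong\mathbb Z$, generated by the image of $g_0$; that is, $f\in Tg_0^e$. Here $e\ne0$ because $f$ has infinite order. The image of $C$ in $\mathbb Z$ is $e\mathbb Z$, since $K\subset T$. So $|e|=[G:CT]\le[G:C]\le r$. If $g^m=f$ with $m\ge1$, then $g$ commutes with $f$, so $g\in G$. Its image $a\in\mathbb Z$ satisfies $ma=e$, so $m\le|e|\le r$.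

*Proof of (3).* By construction $K$ fixes every $v\in O_1$. So for $g\in K$, $g^*$ preserves $\mathcal O_v$ and its maximal ideal and acts on the residue field $\kappa(v)$. Suppose $g\in K$ acts trivially on $\kappa(v)$ for one $v\in O_1$. As in Section 3, $f^*$ maps $\mathcal O_{fw}$ isomorphically onto $\mathcal O_w$ for every $w\in O_1$; it induces an isomorphism $\kappa(fw)\to\kappa(w)$ commuting with $g^*$. Since $\langle f\rangle$ is transitive on $O_1$, $g$ acts trivially on $\kappa(w)$ for all $w\in O_1$. Take $w=D\in I$, one of infinitely many prime divisors of $X$. As $gD=D$, $g$ is regular at the generic point of $D$ and maps it to itself; as $g$ acts trivially on $\kappa(D)=\Bbbk(D)$, it restricts to the identity on $D$. If $g\ne\mathrm{id}$, then $\{x:g(x)=x\}$ is a proper closed subset of the domain of definition of $g$, and it contains only finitely many hypersurfaces. So $g=\mathrm{id}$, and the action on $\kappa(v)$ is faithful. For a hypersurface $E\in O_1$, the action on $\kappa(E)=\Bbbk(E)$ is that of the restrictions $g|_E\in\mathrm{Bir}(E)$, so $g\mapsto g|_E$ is injective.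

Part (4) is proved in the next section.

## 10. Plane maps with $\mathbb Z/N$ in the centralizer

Let $\Bbbk=\mathbb C$, $X=\mathbb P^2$, and let $f(x,y)=(y,x(1+y^N))$ be the map (1). For $\zeta^N=1$ let $g_\zeta(x,y)=(\zeta x,\zeta y)$. Then $f(\zeta x,\zeta y)=(\zeta y,\zeta x(1+y^N))$, so the $g_\zeta$ form a subgroup $\mathbb Z/N$ of $cent(f)$. It remains to check the two hypotheses on $f$.

**Step 1: $f$ is not pseudo-regularizable.** By (2) the orbit of the line $\{y=\varepsilon\}$, $\varepsilon^N=-1$, is transverse; apply Proposition 3.

**Step 2: the first dynamical degree of $f$ is greater than $1$.** The first dynamical degree is $\lambda_1(f)=\lim_k(\deg f^k)^{1/k}$. We have $f^k=(p_k,p_{k+1})$ with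
$$p_0=x,\quad p_1=y,\quad p_{k+1}=p_{k-1}(1+p_k^N)\quad(k\ge1).$$
All degrees $d_k=\deg p_k$ are at least $1$, so $d_{k+1}=Nd_k+d_{k-1}$ for $k\ge1$, with $d_0=d_1=1$. A map with polynomial coordinates $(p,q)$ of maximal degree $d$ has degree $d$ as a rational map of $\mathbb P^2$: in homogeneous form its last coordinate is the $d$-th power of the variable $z$ at infinity, and $z$ does not divide the homogenization of a polynomial of degree exactly $d$. So $\deg f^k=d_{k+1}$. The roots of $t^2=Nt+1$ are $\lambda=(N+\sqrt{N^2+4})/2>1$ and $-1/\lambda$. Since $d_k\to\infty$, $d_k=a\lambda^k+b(-1/\lambda)^k$ with $a>0$, and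
$$\lambda_1(f)=\frac{N+\sqrt{N^2+4}}2>1.$$

**Step 3: $f$ permutes the fibers of no map to a curve.** Suppose $\pi f=\phi\pi$ with $\pi$ a dominant rational map to a curve, which we may take smooth projective; then $\phi$ is an automorphism of that curve. The product formula of Dinh–Nguyen (Comment. Math. Helv. 86 (2011)) expresses the dynamical degrees of $f$ by those of $\phi$ and the relative degrees:
$$\lambda_1(f)=\max\{\lambda_1(\phi)\lambda_0(f|\pi),\ \lambda_0(\phi)\lambda_1(f|\pi)\},\qquad\lambda_2(f)=\lambda_1(\phi)\lambda_1(f|\pi).$$
Here $\lambda_0(\phi)=\lambda_0(f|\pi)=1$, and $\lambda_1(\phi)=1$ and $\lambda_2(f)=1$ are the topological degrees of birational maps. The second equation gives $\lambda_1(f|\pi)=1$, and the first gives $\lambda_1(f)=1$. This contradicts Step 2.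

So $f$ satisfies the hypotheses of the Main Theorem, and $cent(f)\supset\mathbb Z/N$. Since $N$ was arbitrary, no bound on $|T|$ depends on $X=\mathbb P^2_{\mathbb C}$ alone. This finishes the proof of Theorem 2. $\blacksquare$

**Remark.** In this family one can see the index in Theorem 2(3) at work. The orbits of the lines $\{y=\varepsilon\}$ for the $N$ roots of $\varepsilon^N=-1$ are pairwise different. Indeed, if $\{y=\varepsilon_2\}=f^k\{y=\varepsilon_1\}$, then (2) for $\varepsilon_1$ gives $k\le0$ and (2) for $\varepsilon_2$ gives $-k\le0$, so $k=0$. Hence $r\ge N$. Moreover $g_\zeta$ maps $\{y=\varepsilon\}$ to $\{y=\zeta\varepsilon\}$, so for $\zeta\ne1$ it preserves none of these $N$ orbits. With $O_1$ one of them, the subgroup $\mathbb Z/N$ of $T$ therefore meets $K$ only in the identity.
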